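\title{Fiber products of finitely presented metabelian groups over a common abelianization}

\begin{abstract}
Let $G_1$ and $G_2$ be finitely presented metabelian groups whose abelianizations are both isomorphic to $A$. Can surjections $\phi_i:G_i\to A$ always be chosen so that the fiber product of $\phi_1$ and $\phi_2$ is finitely presented? We show that the answer is no, by an example in which $A$ has torsion-free rank $3$, and that suitable surjections exist if the rank of $A$ is at most $2$ or if both commutator subgroups are torsion groups. The Bieri--Strebel theorem turns the question into one about moving a closed subset of the sphere $S^{n-1}$ off another by an element of $GL_n(\mathbb Z)$, and the counterexample comes from a three-armed spiral on $S^2$.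
\end{abstract}

\section{The question and the results}

A group $G$ is \emph{metabelian} if its commutator subgroup $[G,G]$ is abelian, and $G_{ab}=G/[G,G]$ is its abelianization. The \emph{fiber product} of homomorphisms $\phi_1:G_1\to A$ and $\phi_2:G_2\to A$ is the subgroup
\[
P=\{(g_1,g_2)\in G_1\times G_2:\ \phi_1(g_1)=\phi_2(g_2)\}
\]
of $G_1\times G_2$. This paper answers the following question from \cite{Groves}.

\begin{quote}
\emph{Let $G_1$ and $G_2$ be finitely presented metabelian groups and let $A$ be an abelian group isomorphic to both $(G_1)_{ab}$ and $(G_2)_{ab}$. Do there always exist surjective homomorphisms $\phi_i:G_i\to A$ $(i=1,2)$ whose fiber product is finitely presented?}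
\end{quote}

The group $P$ is the kernel of the surjection $(g_1,g_2)\mapsto\phi_1(g_1)\phi_2(g_2)^{-1}$ from $G_1\times G_2$ onto $A$. If $A$ is infinite, $P$ has infinite index, so it need not inherit a finite presentation from $G_1\times G_2$, and already for $A=\mathbb Z$ one choice of surjections can succeed where another fails (Example~\ref{ex:two-choices}). The question asks whether a good choice always exists. There are reasons to expect so. If $G_1=G_2$, then $\phi_1=\phi_2$ is a good choice. In general the choices differ by automorphisms of $A$, and these act on $A$ modulo torsion as the full group $GL_n(\mathbb Z)$, where $n$ is the \emph{torsion-free rank} of $A$, that is, $A\cong\mathbb Z^n\oplus T$ with $T$ finite. The larger $n$ is, the more room there seems to be. Nevertheless the answer is no.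

\begin{theorem}\label{thm:A}
There are finitely presented metabelian groups $G_1,G_2$ with $(G_1)_{ab}\cong(G_2)_{ab}\cong A$, where $A$ has torsion-free rank $3$, such that for every pair of surjections $\phi_i:G_i\to A$ the fiber product is not finitely presented.
\end{theorem}

In the next two theorems, $G_1$ and $G_2$ are finitely presented metabelian groups with $(G_1)_{ab}\cong(G_2)_{ab}\cong A$.

\begin{theorem}\label{thm:B}
If the torsion-free rank of $A$ is at most $2$, there are surjections $\phi_i:G_i\to A$ whose fiber product is finitely presented.
\end{theorem}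

\begin{theorem}\label{thm:C}
If $[G_1,G_1]$ and $[G_2,G_2]$ are torsion groups, there are surjections $\phi_i:G_i\to A$ whose fiber product is finitely presented, whatever the rank of $A$.
\end{theorem}

So rank $3$ in Theorem~\ref{thm:A} is the least possible. We do not claim a full classification in rank at least $4$.

All three proofs begin with one translation (Sections \ref{sec:sigma} and \ref{sec:reduction}). Each $G_i$ gives a closed subset $\Sigma^c_i$ of $S^{n-1}$ without antipodal points, and a good pair of surjections exists exactly when some $g\in GL_n(\mathbb Z)$ moves $\Sigma^c_2$ off $\Sigma^c_1$. On the circle this can always be done (Section~\ref{sec:rank2}). On $S^2$ we find a finite graph $\Gamma$ that only a bounded set of matrices of determinant $\pm1$ can move off itself, and we distort one copy of $\Gamma$ so that no integer matrix can separate the two copies (Sections \ref{sec:large}--\ref{sec:graph}). The graph is then realized by modules (Section~\ref{sec:modules}). For torsion commutator subgroups the sets $\Sigma^c_i$ are so thin that a generic integer matrix separates them (Section~\ref{sec:torsion}).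

\section{The invariant $\Sigma^c$ and the Bieri--Strebel theorem}\label{sec:sigma}

Let $Q$ be a finitely generated abelian group of torsion-free rank $n$, written multiplicatively inside the group ring $\mathbb ZQ$. A \emph{character} is a homomorphism $\chi:Q\to\mathbb R$. The nonzero characters modulo positive scalars form a sphere
\[
S(Q)=(\mathrm{Hom}(Q,\mathbb R)\smallsetminus 0)/\mathbb R_{>0}\cong S^{n-1},
\]
and $[\chi]$ denotes the class of $\chi$. A nonzero character cuts out the submonoid $Q_\chi=\{q\in Q:\chi(q)\ge0\}$, one half of $Q$. For a finitely generated $\mathbb ZQ$-module $M$ put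
\[
\Sigma_M=\{[\chi]\in S(Q):\ M\text{ is finitely generated over }\mathbb ZQ_\chi\},\qquad \Sigma^c_M=S(Q)\smallsetminus\Sigma_M .
\]
Thus $\Sigma^c_M$ records the directions in which half of $Q$ does not suffice to generate $M$ from finitely many elements. We write $\Sigma^c_M(Q)$ when the group is in doubt. The module $M$ is \emph{tame} if $\Sigma^c_M$ contains no antipodal pair $[\chi],[-\chi]$.

Let $G$ be a finitely generated group and $M$ an abelian normal subgroup with $Q=G/M$ abelian. Conjugation makes $M$ a $\mathbb ZQ$-module. It is finitely generated: $Q$ is finitely presented, so $M$ is the normal closure in $G$ of a finite set.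

\begin{theorem}[Bieri--Strebel \cite{BS}]\label{thm:BS}
Let $G$ be a finitely generated group with an abelian normal subgroup $M$ such that $Q=G/M$ is abelian. Then $G$ is finitely presented if and only if $M$ is a tame $\mathbb ZQ$-module.
\end{theorem}

This is the only result on finite presentations that we use. The standard facts about $\Sigma_M$ that follow all rest on one criterion, in which membership in $\Sigma_M$ is certified by a single element of $\mathbb ZQ$. The support $\mathrm{supp}\,\lambda$ of $\lambda\in\mathbb ZQ$ is the finite set of $q\in Q$ that occur in $\lambda$ with nonzero coefficient.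

\begin{lemma}\label{lem:criterion}
We have $[\chi]\in\Sigma_M$ if and only if there is $\lambda\in\mathbb ZQ$ such that $\lambda m=m$ for all $m\in M$ and $\chi>0$ on $\mathrm{supp}\,\lambda$.
\end{lemma}

\begin{proof}
Let $m_1,\dots,m_k$ generate $M$ over $\mathbb ZQ_\chi$. Pick $q\in Q$ with $\chi(q)>0$ and write $q^{-1}m_i=\sum_j\lambda_{ij}m_j$ with $\lambda_{ij}\in\mathbb ZQ_\chi$. The matrix $\mathrm{Id}-(q\lambda_{ij})$ kills the column $(m_j)$. Multiplying by its adjugate shows that its determinant kills every $m_j$, hence $M$. This determinant is $1-\lambda$, where $\lambda$ is a signed sum of nonempty products of the entries $q\lambda_{ij}$, so $\chi>0$ on $\mathrm{supp}\,\lambda$.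

Conversely, let $\lambda$ be given and let $m_1,\dots,m_k$ generate $M$ over $\mathbb ZQ$. There is $\varepsilon>0$ with $\chi\ge\varepsilon$ on $\mathrm{supp}\,\lambda$. For $q\in Q$ we have $qm_i=\lambda^rqm_i$, and $\chi\ge r\varepsilon+\chi(q)$ on the support of $\lambda^rq$, which is nonnegative for large $r$. So the $m_i$ generate $M$ over $\mathbb ZQ_\chi$.
\end{proof}

\begin{lemma}\label{lem:facts}
Let $M$ be a finitely generated $\mathbb ZQ$-module.
\begin{enumerate}
\item[(a)] $\Sigma^c_M$ is closed in $S(Q)$.
\item[(b)] If $0\to M'\to M\to M''\to0$ is exact, then $\Sigma^c_M=\Sigma^c_{M'}\cup\Sigma^c_{M''}$.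
\item[(c)] If $M$ is finite, then $\Sigma^c_M=\emptyset$.
\item[(d)] Let $\pi:Q'\to Q$ be a homomorphism of finitely generated abelian groups with finite kernel and image of finite index, and view $M$ as a $\mathbb ZQ'$-module through $\pi$. Then $\pi^*:\chi\mapsto\chi\circ\pi$ is an isomorphism $\mathrm{Hom}(Q,\mathbb R)\to\mathrm{Hom}(Q',\mathbb R)$, the module $M$ is finitely generated over $\mathbb ZQ'$, and $\Sigma^c_M(Q')=\pi^*\Sigma^c_M(Q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An element $\lambda$ as in Lemma~\ref{lem:criterion} has finite support, so it also serves for all characters near $\chi$.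

(b) The module $M'$ is finitely generated because $\mathbb ZQ$ is Noetherian. An element $\lambda$ that certifies $[\chi]\in\Sigma_M$ also acts as the identity on $M'$ and $M''$. Conversely, if $\lambda'$ and $\lambda''$ serve for $M'$ and $M''$, then $(1-\lambda'')M\subseteq M'$, so $(1-\lambda')(1-\lambda'')$ kills $M$, and $\lambda=\lambda'+\lambda''-\lambda'\lambda''$ serves for $M$.

(c) A finite module is finitely generated over $\mathbb Z\subseteq\mathbb ZQ_\chi$.

(d) Characters vanish on finite subgroups and extend uniquely from subgroups of finite index, so $\pi^*$ is an isomorphism. If $w_1,\dots,w_r$ represent the cosets of $\pi(Q')$ in $Q$ and the $m_j$ generate $M$ over $\mathbb ZQ$, the $w_im_j$ generate $M$ over $\mathbb ZQ'$. Let $\chi\ne0$ and $\chi'=\chi\circ\pi$. The monoid $Q'_{\chi'}$ acts through $\pi(Q'_{\chi'})=\pi(Q')\cap Q_\chi$, so finite generation over $\mathbb ZQ'_{\chi'}$ implies finite generation over $\mathbb ZQ_\chi$. For the converse choose the $w_i$ with $\chi(w_i)\le0$, which is possible because $\chi$ takes arbitrarily negative values on $\pi(Q')$. Every $q\in Q_\chi$ is $w_iq'$ with $q'\in\pi(Q')$ and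 $\chi(q')=\chi(q)-\chi(w_i)\ge0$. So if the $m_j$ generate $M$ over $\mathbb ZQ_\chi$, the $w_im_j$ generate $M$ over $\mathbb ZQ'_{\chi'}$.
\end{proof}

The modules that we compute with are quotient rings of $\mathbb ZQ$. For them, relations bound $\Sigma^c$ from above and valuations bound it from below. A \emph{valuation} on a field $F$ is a map $v:F\to\mathbb R\cup\{\infty\}$ with $v^{-1}(\infty)=\{0\}$, $v(fg)=v(f)+v(g)$ and $v(f+g)\ge\min(v(f),v(g))$. Then $v(\pm1)=0$, so $v\ge0$ on the image of $\mathbb Z$.

\begin{lemma}\label{lem:cyclic}
Let $\rho:\mathbb ZQ\to R$ be a surjective ring homomorphism, and view $R$ as a $\mathbb ZQ$-module.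
\begin{enumerate}
\item[(a)] Suppose $\rho(q_0)=\sum_{j=1}^kc_j\rho(q_j)$ with $q_j\in Q$ and $c_j\in\mathbb Z$. If $\chi(q_0)<\chi(q_j)$ for $j=1,\dots,k$, then $[\chi]\in\Sigma_R$.
\item[(b)] Suppose $R$ is a domain and $v$ is a valuation on its field of fractions. If the character $\chi_v(q)=v(\rho(q))$ is nonzero, then $[\chi_v]\in\Sigma^c_R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The element $\lambda=\sum_jc_jq_jq_0^{-1}$ has $\rho(\lambda)=1$; apply Lemma~\ref{lem:criterion}. (b) Otherwise there is $\lambda=\sum_qc_qq$ with $\rho(\lambda)=1$ and $\chi_v>0$ on $\mathrm{supp}\,\lambda$. Then $0=v(\rho(\lambda))\ge\min_{q\in\mathrm{supp}\,\lambda}\bigl(v(\rho(c_q))+\chi_v(q)\bigr)>0$.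
\end{proof}

\begin{example}\label{ex:half}
Let $Q=\langle q\rangle$ be infinite cyclic and let $q$ act on $R=\mathbb Z[\tfrac12]$ by multiplication by $2$. The sphere $S(Q)$ consists of $[\chi]$ and $[-\chi]$, where $\chi(q)=1$. The relation $\rho(1)=2\rho(q^{-1})$ gives $[-\chi]\in\Sigma_R$, and the $2$-adic valuation gives $[\chi]\in\Sigma^c_R$. So $\Sigma^c_R=\{[\chi]\}$, and $R\rtimes Q$ is finitely presented.
\end{example}

\paragraph{Conventions on spheres.} For $A=\mathbb Z^n\oplus T$ with $T$ finite we identify $\mathrm{Hom}(A,\mathbb R)$ with $\mathbb R^n$ by the standard pairing $\langle\,,\rangle$ with $\mathbb Z^n$, and $S(A)$ with $S^{n-1}$. A nonzero vector also denotes its direction, a point of $S^{n-1}$. Directions of integer vectors are \emph{rational points}; they are dense. For linearly independent $a,b$, the \emph{arc} $[a,b]$ is the set of directions in the cone spanned by $a$ and $b$. The group $GL_n(\mathbb R)$ acts on $S^{n-1}$ through directions. Positive scalars act trivially, the action commutes with the antipodal map, open hemispheres go to open hemispheres, and $g[a,b]=[ga,gb]$.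

\section{From fiber products to moving sets on a sphere}\label{sec:reduction}

Let $G_1,G_2$ be finitely generated metabelian groups with $(G_i)_{ab}\cong A$, put $N_i=[G_i,G_i]$, and let $\phi_i:G_i\to A$ be surjective. Every surjective endomorphism of a finitely generated abelian group is injective, so the map $(G_i)_{ab}\to A$ induced by $\phi_i$ is an isomorphism. This is where the hypothesis on $A$ enters, and it has two consequences. First, $\ker\phi_i=N_i$ is abelian, so it is a finitely generated $\mathbb ZA$-module through $\phi_i$. Put
\[
\Sigma^c_i=\Sigma^c_{N_i}\subseteq S(A);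
\]
by Theorem~\ref{thm:BS}, $G_i$ is finitely presented if and only if $\Sigma^c_i\cap-\Sigma^c_i=\emptyset$. Second, every other surjection $G_i\to A$ is $\alpha\circ\phi_i$ with $\alpha\in\mathrm{Aut}(A)$.

\begin{proposition}\label{prop:fiber}
The fiber product $P$ of $\phi_1$ and $\phi_2$ is finitely presented if and only if $\Sigma^c_1\cup\Sigma^c_2$ contains no antipodal pair.
\end{proposition}

\begin{proof}
The map $(g_1,g_2)\mapsto\phi_1(g_1)=\phi_2(g_2)$ from $P$ to $A$ is onto, with abelian kernel $N_1\times N_2$. Conjugation in $P$ makes this kernel the $\mathbb ZA$-module $N_1\oplus N_2$, which is finitely generated; hence $P$ is a finitely generated group. By Lemma~\ref{lem:facts}(b), $\Sigma^c_{N_1\oplus N_2}=\Sigma^c_1\cup\Sigma^c_2$. Now apply Theorem~\ref{thm:BS}.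
\end{proof}

In particular $P$ can be finitely presented only if $G_1$ and $G_2$ are, which explains the hypothesis in the question. If $G_1=G_2$ is finitely presented and $\phi_1=\phi_2$, then $\Sigma^c_1=\Sigma^c_2$ and $P$ is finitely presented.

\begin{example}\label{ex:two-choices}
Let $G_1=G_2=R\rtimes Q$ be the group of Example~\ref{ex:half}. Since $(q-1)R=R$, its commutator subgroup is $R$, so $A=\mathbb Z$, and the surjections onto $\mathbb Z$ are $\pm\phi$ with $\phi(q)=1$. The pair $(\phi,\phi)$ gives $R^2\rtimes\mathbb Z$ with the generator acting as $(2,2)$, which is finitely presented. The pair $(\phi,-\phi)$ gives $R^2\rtimes\mathbb Z$ with the generator acting as $(2,\frac12)$; here $\Sigma^c_1$ and $\Sigma^c_2$ are the two points of $S^0$, and the group is not finitely presented.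
\end{example}

\begin{proposition}\label{prop:reduction}
Let $G_1,G_2$ be finitely presented metabelian groups with $(G_i)_{ab}\cong A=\mathbb Z^n\oplus T$, $T$ finite, and let $\Sigma^c_1,\Sigma^c_2\subseteq S^{n-1}$ be defined by one fixed pair of surjections $\phi_i:G_i\to A$. There is a pair of surjections with finitely presented fiber product if and only if
\begin{equation}\label{eq:move}
g\Sigma^c_2\cap\Sigma^c_1=\emptyset\quad\text{for some }g\in GL_n(\mathbb Z).
\end{equation}
\end{proposition}

\begin{proof}
Replace $\phi_i$ by $\alpha_i\circ\phi_i$ with $\alpha_i\in\mathrm{Aut}(A)$. The new module structure on $N_i$ is the old one pulled back along $\alpha_i^{-1}$, so by Lemma~\ref{lem:facts}(d) the set $\Sigma^c_i$ is replaced by $(\alpha_i^{-1})^*\Sigma^c_i$. On $\mathbb R^n$ the map $(\alpha_i^{-1})^*$ is given by $g_i$, the inverse transpose of the matrix in $GL_n(\mathbb Z)$ that $\alpha_i$ induces on $A/T=\mathbb Z^n$. Every matrix in $GL_n(\mathbb Z)$ is induced by an automorphism of $\mathbb Z^n\oplus T$, so all pairs $(g_1,g_2)$ in $GL_n(\mathbb Z)$ occur. Neither $g_i\Sigma^c_i$ contains an antipodal pair, because $G_i$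 is finitely presented. By Proposition~\ref{prop:fiber} the new fiber product is therefore finitely presented if and only if $g_1\Sigma^c_1\cap-g_2\Sigma^c_2=\emptyset$, that is, $g\Sigma^c_2\cap\Sigma^c_1=\emptyset$ for $g=-g_1^{-1}g_2$. As $(g_1,g_2)$ varies, $g$ runs through $GL_n(\mathbb Z)$.
\end{proof}

\section{Rank at most two}\label{sec:rank2}

On the circle a shear pushes almost every point toward one antipodal pair, and tameness leaves such a pair free on each side.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We verify \eqref{eq:move}. For $n=0$ the sphere is empty. For $n=1$ each $\Sigma^c_i\subseteq S^0=\{\pm1\}$ has at most one point, so $g=1$ or $g=-1$ works.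

Let $n=2$. The sets $\Sigma^c_i$ and $-\Sigma^c_i$ are closed by Lemma~\ref{lem:facts}(a), disjoint, and both empty or both nonempty. Since $S^1$ is connected, they do not cover it. So $U_i=S^1\smallsetminus(\Sigma^c_i\cup-\Sigma^c_i)$ is open, nonempty, and equal to $-U_i$. Choose primitive vectors $a,r\in\mathbb Z^2$ with directions in $U_1$ and $U_2$. A primitive vector is the first column of a matrix in $SL_2(\mathbb Z)$, so there is $g_0\in SL_2(\mathbb Z)$ with $g_0r=a$. Define $\tau(x)=x+\det(r,x)\,r$. If $r'\in\mathbb Z^2$ has $\det(r,r')=1$, then $\tau r=r$ and $\tau r'=r'+r$, so $\tau\in SL_2(\mathbb Z)$. Since $\det(r,\tau x)=\det(r,x)$, we get $\tau^k(x)=x+k\det(r,x)\,r$. The compact set $\Sigma^c_2$ of unit vectors does not contain the directions $\pm r$, so $|\det(r,x)|\ge\delta>0$ on it. For $x\in\Sigma^c_2$ the direction of $\tau^kx$ is that of $\pm r+x/(k|\det(r,x)|)$, a vector within $1/(k\delta)$ of $\pm r$. As $g_0^{-1}U_1$ is a neighborhood of $\{\pm r\}$, we have $\tau^k\Sigma^c_2\subseteq g_0^{-1}U_1$ for large $k$. Then $g_0\tau^k\Sigma^c_2\subseteq U_1$, which is disjoint from $\Sigma^c_1$.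
\end{proof}

\section{Large matrices on $S^2$}\label{sec:large}

Let us try the same argument in rank $3$, with the shears
\[
\tau^k(x_1,x_2,x_3)=(x_1+kx_3,\ x_2,\ x_3).
\]
Compact sets disjoint from the great circle $E=\{x_3=0\}$ are pushed uniformly toward $\{\pm e_1\}$. The exceptional set, a pair of points in rank $2$, is now a whole great circle, and a connected set that lies in no open hemisphere cannot avoid it. Near $E$ the shears stretch. Fix $x=(x_1,x_2,0)$ with $x_2\neq0$ and $s\in\mathbb R$. The points $(x_1,x_2,s/k)$ tend to $x$, while their images $(x_1+s,x_2,s/k)$ tend to $(x_1+s,x_2,0)$. As $s$ varies, these limits fill the open half of $E$ from $-e_1$ to $e_1$ through $(0,x_2,0)$. So if an open set $U$ contains $x$ and meets that half circle, then $\tau^kU$ meets $U$ for all large $k$.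

Every unbounded sequence of matrices of determinant $\pm1$ behaves in this way, after passing to a subsequence and perhaps to inverses. A \emph{closed half great circle} is a closed arc of length $\pi$ on a great circle, and $\|g\|$ is the operator norm for the Euclidean norm on $\mathbb R^3$.

\begin{lemma}\label{lem:bounded}
Let $U\subseteq S^2$ be an open set that meets every closed half great circle. There is a constant $C$ such that every $g\in GL_3(\mathbb R)$ with $|\det g|=1$ and $gU\cap U=\emptyset$ has $\|g\|\le C$.
\end{lemma}

\begin{proof}
Otherwise there are $g_m$ with $|\det g_m|=1$, $g_mU\cap U=\emptyset$ and $\|g_m\|\to\infty$. The singular value decomposition gives $g_m=k_m\,\mathrm{diag}(\alpha_1,\alpha_2,\alpha_3)\,l_m$ with $k_m,l_m\in O(3)$ and $\alpha_1\ge\alpha_2\ge\alpha_3>0$ depending on $m$, where $\alpha_1=\|g_m\|$ and $\alpha_1\alpha_2\alpha_3=1$. Then $\alpha_3\le1$, so $(\alpha_1/\alpha_2)(\alpha_2/\alpha_3)=\alpha_1/\alpha_3\to\infty$, and along a subsequence one of the two factors tends to infinity. If it is the second, replace $g_m$ by $g_m^{-1}$. We still have $g_m^{-1}U\cap U=g_m^{-1}(U\cap g_mU)=\emptyset$,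 and the two largest singular values of $g_m^{-1}$ are $\alpha_3^{-1}\ge\alpha_2^{-1}$, with ratio $\alpha_2/\alpha_3$. So we may assume $\alpha_1/\alpha_2\to\infty$, the only growth condition used from here on, and along a further subsequence $k_m\to k$, $l_m\to l$ and $\alpha_3/\alpha_2\to\kappa\in[0,1]$.

Let $E$ be the great circle of all $x\in S^2$ such that $lx$ has first coordinate $0$. The set $U\cap E$ is open in $E$ and nonempty by hypothesis, hence infinite. So it contains a point $x$ with $lx=(0,x_2,x_3)$ and $x_2\ne0$. Fix $s\in\mathbb R$ and let $y_m$ be the direction of $l_m^{-1}(s\alpha_2/\alpha_1,x_2,x_3)$. Then $y_m\to x$, so $y_m\in U$ and $g_my_m\notin U$ for large $m$. The point $g_my_m$ is the direction of $k_m(s\alpha_2,\alpha_2x_2,\alpha_3x_3)$, which is the direction of $k_m(s,x_2,(\alpha_3/\alpha_2)x_3)$. It converges to the direction of $k(se_1+u)$, where $u=(0,x_2,\kappa x_3)\neq0$ is orthogonal to $e_1$. This limit lies in the closed set $S^2\smallsetminus U$. As $s$ runs through $\mathbb R$, the limits fill an open half great circle with endpoints $\pm ke_1$, whose closure also lies in $S^2\smallsetminus U$. This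 contradicts the hypothesis on $U$.
\end{proof}

The hypothesis was used twice: $U$ meets the circle $E$ along which $g_m$ stretches, and $U$ meets the half circle onto which it stretches. In rank $2$ the first use is the one that fails.

Three obstacles separate Lemma~\ref{lem:bounded} from a counterexample. First, $U$ must contain no antipodal pair and still meet every closed half great circle; Section~\ref{sec:spiral} finds a compact set with both properties. Second, the sets $\Sigma^c$ that we realize by modules consist of arcs and points, so $U$ must be traded for a graph. Third, bounded matrices do move $U$ off itself, for instance $-\mathrm{Id}$, so the second group must use a distorted copy. Section~\ref{sec:graph} removes the last two obstacles.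

\section{A spiral that meets every half great circle}\label{sec:spiral}

Write a point of $S^2$ as $(\cos\theta\cos\psi,\cos\theta\sin\psi,\sin\theta)$, with latitude $\theta\in[-\frac\pi2,\frac\pi2]$ and longitude $\psi$ modulo $2\pi$; the north pole is $e_3$. Put
\[
Y=\{e_3\}\cup\Bigl\{(\theta,\psi):\ -\tfrac\pi4\le\theta<\tfrac\pi2,\ \ \psi\equiv6|\theta| \bmod\tfrac{2\pi}3\Bigr\};
\]
see Figure~\ref{fig:spiral}. The set $Y$ is the union of three arms, the images of $[-\frac\pi4,\frac\pi2]$ under $\theta\mapsto(\theta,\,6|\theta|+\frac{2\pi j}3)$ for $j=0,1,2$, and each arm ends at $e_3$. So $Y$ is compact and connected.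

In the band $|\theta|\le\frac\pi4$ the set $Y$ is the locus where $F=6|\theta|-\psi$ lies in $\frac{2\pi}3\mathbb Z$. A flat half circle crosses this locus because $\psi$ changes along it, and a steep one because $|\theta|$ does. The absolute value makes $F$ change by $\pi$ modulo $2\pi$ under the antipodal map. Three arms is the least number that works in this construction: with one arm some closed half of the equator misses $Y$, and with two arms $Y$ meets the equator in an antipodal pair. The part of $Y$ above the band serves only to connect the arms.

\begin{figure}
\centering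
\begin{tikzpicture}[xscale=1.5,yscale=1.15]
\fill[gray!15] (0,-1) rectangle (6,1);
\begin{scope}
\clip (0,-2) rectangle (6,2);
\foreach \s in {-8,-6,-4,-2,0,2,4}
  \draw[thick] (\s+4.5,-1) -- (\s,0) -- (\s+9,2);
\foreach \s in {-7,-5,-3,-1,1,3,5}
  \draw[dashed] (\s+9,-2) -- (\s,0) -- (\s+4.5,1);
\end{scope}
\draw (0,-2) rectangle (6,2);
\node[left] at (0,2) {$\theta=\pi/2$};
\node[left] at (0,1) {$\pi/4$};
\node[left] at (0,0) {$0$};
\node[left] at (0,-1) {$-\pi/4$};
\node[left] at (0,-2) {$-\pi/2$};
\node[below] at (0,-2) {$\psi=0$};
\node[below] at (2,-2) {$2\pi/3$};
\node[below] at (4,-2) {$4\pi/3$};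
\node[below] at (6,-2) {$2\pi$};
\end{tikzpicture}
\caption{The spiral $Y\subset S^2$ (solid), given by $\psi\equiv6|\theta|\bmod 2\pi/3$ and $\theta\ge-\pi/4$, and its antipodal image $-Y$ (dashed), in longitude $\psi$ and latitude $\theta$. The left and right edges are identified; the top and bottom edges are the poles. Both sets are present only in the shaded band $|\theta|\le\pi/4$, where their arms alternate and do not meet.}
\label{fig:spiral}
\end{figure}

\begin{lemma}\label{lem:spiral}
\textup{(a)} $Y\cap-Y=\emptyset$. \textup{(b)} $Y$ meets every closed half great circle.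
\end{lemma}

\begin{proof}
(a) The antipode of $(\theta,\psi)$ is $(-\theta,\psi+\pi)$. If both lie in $Y$, then $|\theta|\le\frac\pi4$, and both $\psi$ and $\psi+\pi$ are congruent to $6|\theta|$ modulo $\frac{2\pi}3$. This is impossible, since $\pi\notin\frac{2\pi}3\mathbb Z$.

(b) Let $\sigma$ be a closed half of the great circle $E$. It suffices to find a subarc of $\sigma$ inside the band $|\theta|\le\frac\pi4$ at whose endpoints $F$, computed with a continuous lift of $\psi$ to $\mathbb R$, takes values at least $\frac{2\pi}3$ apart. By the intermediate value theorem $F$ then takes a value in $\frac{2\pi}3\mathbb Z$ on this subarc.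

\emph{Case 1: $E$ lies in the band.} Take $\sigma$ itself. Its endpoints are antipodal, so they have the same $|\theta|$ and their lifted longitudes differ by an odd multiple of $\pi$. The values of $F$ differ by at least $\pi$.

\emph{Case 2: the largest latitude $\mu$ on $E$ satisfies $\frac\pi4<\mu\le\frac\pi2$.} Let $u\in E$ be the point of latitude $\mu$; it is the direction of the orthogonal projection of $e_3$ to the plane of $E$. The two points $\pm w\in E$ orthogonal to $u$ are then orthogonal to $e_3$, so they lie on the equator. The points $\pm u,\pm w$ cut $E$ into four arcs of length $\frac\pi2$, and a closed arc of length $\pi$ contains one of them. So $\sigma$ contains the arc $\cos s\;w'+\sin s\;u'$, $0\le s\le\frac\pi2$, with $w'=\pm w$ and $u'=\pm u$. Take coordinates rotated about the polar axis so that $w'=(1,0,0)$; this shifts $\psi$ by a constant and does not change differences of $F$. Then $u'=(0,\pm\cos\mu,\pm\sin\mu)$, and the arc is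
\[
(\cos s,\ \pm\sin s\cos\mu,\ \pm\sin s\sin\mu).
\]
Here $\sin|\theta|=\sin s\sin\mu$, so $|\theta|$ increases from $0$ to $\mu$ and equals $\frac\pi4$ at some $s_1<\frac\pi2$. The subarc $0\le s\le s_1$ lies in the band. On it the first coordinate is positive, so the longitude starts at $0$ and stays in $(-\frac\pi2,\frac\pi2)$. Hence $F(s_1)-F(0)>6\cdot\frac\pi4-\frac\pi2=\pi$.
\end{proof}

\section{A rational graph that integer matrices cannot separate from its distortion}\label{sec:graph}

\begin{proposition}\label{prop:graph}
There are a finite union $\Gamma\subseteq S^2$ of arcs $[a,b]$ with $a,b\in\mathbb Z^3$ linearly independent and an integer matrix $h$ with $\det h\neq0$ such that $\Gamma\cap-\Gamma=\emptyset$ and $gh\Gamma\cap\Gamma\neq\emptyset$ for every $g\in GL_3(\mathbb Z)$.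
\end{proposition}

We thicken $Y$ to a union of small triangles and let $\Gamma$ be the union of their boundaries. A \emph{triangle} $\Delta$ is the set of directions in the cone spanned by linearly independent vectors $v_1,v_2,v_3$, its vertices. Its interior $\mathrm{int}\,\Delta$ consists of the combinations with positive coefficients, and $\partial\Delta=[v_1,v_2]\cup[v_2,v_3]\cup[v_3,v_1]$ is connected. The complement of $\partial\Delta$ is the disjoint union of the open sets $\mathrm{int}\,\Delta$ and $S^2\smallsetminus\Delta$. Hence:
\begin{equation}\label{eq:sides}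
\text{a connected set that misses $\partial\Delta$ lies in $\mathrm{int}\,\Delta$ or is disjoint from $\Delta$.}
\end{equation}
Every triangle lies in an open hemisphere, namely where the linear form with value $1$ on each $v_j$ is positive. A triangle whose vertices lie in an open hemisphere, in an open ball of angular radius less than $\frac\pi2$, or in the interior of another triangle lies in that set, because each of these is the set of directions in a convex cone.

By Lemma~\ref{lem:spiral}(a) and compactness we can fix $\eta$ with $0<2\eta<\mathrm{dist}(Y,-Y)$, in the angular metric; then $\eta<\frac\pi2$. Each $y\in Y$ lies in the interior of a triangle with rational vertices inside the open $\eta$-ball about $y$. To see this, start from the vertices $y+\varepsilon u_j$, where $u_1,u_2,u_3$ span $y^\perp$ and have sum $0$ and $\varepsilon>0$ is small, and move them slightly to rational points; the coordinates of $y$ in the basis of vertices vary continuously and stay positive. By compactness finitely many of these triangles have interiors that cover $Y$. Discard triangles until the family $\Delta_1,\dots,\Delta_k$ is minimal with this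 property, and put
\[
Z=\bigcup_i\Delta_i,\qquad U=\bigcup_i\mathrm{int}\,\Delta_i\supseteq Y,\qquad\Gamma=\bigcup_i\partial\Delta_i .
\]

\begin{lemma}\label{lem:triangles}
\textup{(a)} $Z\cap-Z=\emptyset$. \textup{(b)} $\Gamma$ and $Z$ are connected. \textup{(c)} $\Gamma$ lies in no open hemisphere.
\end{lemma}

\begin{proof}
(a) A point of $\Delta_i\cap-\Delta_j$ is within $\eta$ of a point of $Y$ and of a point of $-Y$, contrary to the choice of $\eta$.

(b) By minimality each $\mathrm{int}\,\Delta_i$ meets $Y$, and $\mathrm{int}\,\Delta_i\not\subseteq\mathrm{int}\,\Delta_j$ for $i\ne j$. Join $i$ and $j$ by an edge if $\mathrm{int}\,\Delta_i\cap\mathrm{int}\,\Delta_j\ne\emptyset$. The resulting graph is connected, since otherwise $U$ would split into two disjoint open sets that both meet the connected set $Y$. We claim that $\partial\Delta_i\cap\partial\Delta_j\neq\emptyset$ if $i\neq j$ are joined. Suppose not. By \eqref{eq:sides}, $\partial\Delta_j$ lies in $\mathrm{int}\,\Delta_i$ or misses $\Delta_i$. In the first case $\Delta_j\subseteq\mathrm{int}\,\Delta_i$ by convexity, which is excluded. In the second case the connected set $\Delta_i$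 misses $\partial\Delta_j$ and meets $\Delta_j$, so $\Delta_i\subseteq\mathrm{int}\,\Delta_j$ by \eqref{eq:sides}, which is also excluded. This proves the claim, so $\Gamma$ is connected. Each $\Delta_i$ is connected and meets $\Gamma\subseteq Z$, so $Z$ is connected.

(c) If $\Gamma$ lay in an open hemisphere $H$, then so would every $\Delta_i$, and $Y\subseteq H$ would miss the great circle that bounds $H$, contrary to Lemma~\ref{lem:spiral}(b).
\end{proof}

Parts (b) and (c) say that $\Gamma$ and $Z$ are too large to fit into one triangle after any linear change. This makes $\Gamma$ as hard to displace as $Z$.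

\begin{lemma}\label{lem:graphZ}
If $f\in GL_3(\mathbb R)$ and $f\Gamma\cap\Gamma=\emptyset$, then $fZ\cap Z=\emptyset$.
\end{lemma}

\begin{proof}
Let $W$ be $f\Gamma$ or $f^{-1}Z$. By Lemma~\ref{lem:triangles}, $W$ is connected and lies in no open hemisphere, hence in no triangle. So if $W$ misses $\Gamma$, then by \eqref{eq:sides} it misses every $\Delta_i$, that is, $W\cap Z=\emptyset$. For $W=f\Gamma$ this gives $f\Gamma\cap Z=\emptyset$, equivalently $f^{-1}Z\cap\Gamma=\emptyset$. For $W=f^{-1}Z$ it then gives $f^{-1}Z\cap Z=\emptyset$, equivalently $Z\cap fZ=\emptyset$.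
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:graph}]
The set $\Gamma$ is a finite union of arcs with rational endpoints, and $\Gamma\cap-\Gamma=\emptyset$ by Lemma~\ref{lem:triangles}(a). The open set $U\supseteq Y$ meets every closed half great circle; let $C$ be the constant that Lemma~\ref{lem:bounded} gives for it. We choose $h$ so that all matrices $gh$, scaled to determinant $\pm1$, have norm greater than $C$. Take a positive integer $D$ with $D^{2/3}>C$ and put $h=\mathrm{diag}(1,1,D)$. For $g\in GL_3(\mathbb Z)$ the matrix $f=D^{-1/3}gh$ has $|\det f|=1$ and acts on $S^2$ as $gh$ does. Since $ge_3$ is a nonzero integer vector,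
\[
\|f\|\ge|fe_3|=D^{2/3}|ge_3|\ge D^{2/3}>C .
\]
So $fU\cap U\ne\emptyset$, hence $fZ\cap Z\neq\emptyset$, and $f\Gamma\cap\Gamma\ne\emptyset$ by Lemma~\ref{lem:graphZ}.
\end{proof}

\section{Modules with a prescribed arc, and the counterexample}\label{sec:modules}

We need a tame module over $\mathbb Z^3$ whose set $\Sigma^c$ contains a given rational arc and little else. By Lemma~\ref{lem:cyclic}(b), an arc arises from two units of a domain on which valuations take positive values in every ratio. The elements $t$ and $t+2$ have this property, because their difference is a prime number rather than a unit. Let $v_2$ be the $2$-adic valuation on $\mathbb Q$. For real $s$ the formula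
\[
v\Bigl(\sum_ic_it^i\Bigr)=\min_i\bigl(v_2(c_i)+is\bigr)
\]
defines a valuation on $\mathbb Q(t)$. Only multiplicativity on polynomials needs an argument. If $i$ and $j$ are the least indices at which the minimum is attained for two polynomials $\sum c_it^i$ and $\sum c'_jt^j$, then among the products that contribute to the coefficient of $t^{i+j}$, the product $c_ic'_j$ alone attains the sum of the two minima, and no term of the product polynomial has a smaller value. For $s\ge1$ we get $v(t)=s$ and $v(t+2)=1$.

Inverting only $t$ and $t+2$ does not give a tame module over $\mathbb Z^2$: the case $s=1$ gives the character $(1,1)$, and the valuation $-\deg$ gives $(-1,-1)$. A third unit $t+1$ moves the point coming from $-\deg$ out of the plane of the arc. So let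
\[
R=\mathbb Z\Bigl[t,\frac1{t(t+1)(t+2)}\Bigr],
\]
let $\tilde Q$ be free abelian on $x,y,z$, and let $\rho:\mathbb Z\tilde Q\to R$ be the surjective ring homomorphism with $\rho(x)=t$, $\rho(y)=t+2$, $\rho(z)=t+1$. We write a character $\chi$ of $\tilde Q$ as the vector $(\alpha,\beta,\gamma)=(\chi(x),\chi(y),\chi(z))$.

\begin{lemma}\label{lem:block}
$\Sigma^c_R(\tilde Q)=[e_1,e_2]\cup\{e_3,\ -(e_1+e_2+e_3)\}$.
\end{lemma}

\begin{proof}
For the inclusion $\supseteq$ we apply Lemma~\ref{lem:cyclic}(b), with $\chi_v=(v(t),v(t+2),v(t+1))$. The valuation above with $s\ge1$ has $v(t+1)=0$ and gives $(s,1,0)$. The same formula in the variable $t'=t+2$ has $v(t)=v(t'-2)=1$ and $v(t+1)=v(t'-1)=0$, and gives $(1,s,0)$. These two families cover all directions $(\alpha,\beta,0)$ with $\alpha,\beta>0$. The orders of vanishing at $t=0$, $t=-2$ and $t=-1$ give $e_1$, $e_2$ and $e_3$, and $-\deg$ gives $(-1,-1,-1)$.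

For the inclusion $\subseteq$ let $[\chi]\in\Sigma^c_R$. The elements $x+1-z$ and $z+1-y$ lie in $\ker\rho$ and have coefficients $\pm1$, so each relation can be solved for any one of its terms. By Lemma~\ref{lem:cyclic}(a), the minimum of $(\alpha,0,\gamma)$ is attained at least twice, and so is the minimum of $(\gamma,0,\beta)$. If $\gamma=0$, this forces $\alpha\ge0$ and $\beta\ge0$, so $[\chi]\in[e_1,e_2]$. If $\gamma>0$, it forces $\alpha=\beta=0$. If $\gamma<0$, it forces $\alpha=\gamma=\beta$.
\end{proof}

To place the arc where we want it, we change the group. Let $Q=\mathbb Z^3$, let $I\subset\mathbb ZQ$ be the augmentation ideal, spanned additively by the elements $q-1$, and let $a,b,c\in\mathbb Z^3$ be linearly independent. Let $R(a,b,c)$ be $R$ viewed as a $\mathbb ZQ$-module through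
\[
\pi:Q\to\tilde Q,\qquad \pi(q)=x^{\langle a,q\rangle}y^{\langle b,q\rangle}z^{\langle c,q\rangle}.
\]

\begin{lemma}\label{lem:placed}
The module $M=R(a,b,c)$ is finitely generated over $\mathbb ZQ$, the quotient $M/IM$ is finite, and $\Sigma^c_M=[a,b]\cup\{c,\ -(a+b+c)\}$.
\end{lemma}

\begin{proof}
Since $a,b,c$ are linearly independent, $\pi$ is injective with image of finite index, and $\pi^*(\alpha,\beta,\gamma)=\alpha a+\beta b+\gamma c$. Lemmas \ref{lem:facts}(d) and \ref{lem:block} give finite generation and the formula for $\Sigma^c_M$.

The subgroup $IM$ is spanned by the elements $(\rho\pi(q)-1)r$ with $r\in R$, so it is an ideal of $R$, and the ring $R/IM$ is a quotient of $\mathbb Z[\tilde Q/\pi(Q)]$. The group $\tilde Q/\pi(Q)$ is finite, so $R/IM$ is a finitely generated abelian group. If it were infinite, $(R/IM)\otimes\mathbb Q$ would be a nonzero commutative $\mathbb Q$-algebra of finite dimension; its quotient by a maximal ideal is a number field, which embeds in $\mathbb C$. The images of $x,z,y$ in $\mathbb C$ have the form $\omega,\omega+1,\omega+2$, and they are roots of unity because $x,z,y$ have finite order in $\tilde Q/\pi(Q)$.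 But a line meets the unit circle in at most two points.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\Gamma$ and $h$ be as in Proposition~\ref{prop:graph}, with $\Gamma$ the union of finitely many arcs $e=[a_e,b_e]$. Each arc comes with two extra points, which must not create antipodal pairs. Treat the arcs one after another, and for each $e$ choose rational points $c_e$ and then $d_e$ as follows. The point $c_e$ lies off the great circle through $a_e,b_e$; the point $d_e$ lies in the interior of the triangle with vertices $-a_e,-b_e,-c_e$; and neither lies in $-\Gamma$ or is the antipode of a point chosen before it. This is possible because rational points are dense and the excluded sets, finite unions of arcs, circles and points, are closed and nowhere dense. Then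
\[
\hat\Gamma=\Gamma\cup\{c_e,d_e: e\text{ an arc of }\Gamma\}
\]
contains no antipodal pair, and neither does $h\hat\Gamma$. Represent $c_e,d_e$ by integer vectors. Then $-d_e$ is a combination of $a_e,b_e,c_e$ with positive rational coefficients. Clearing denominators gives positive integer multiples $a'_e,b'_e,c'_e$ of $a_e,b_e,c_e$ such that $-(a'_e+b'_e+c'_e)$ has the direction $d_e$. Put
\[
M_1=\bigoplus_eR(a'_e,b'_e,c'_e),\qquad M_2=\bigoplus_eR(ha'_e,hb'_e,hc'_e).
\]
By Lemmas \ref{lem:placed} and \ref{lem:facts}(b), the $M_i$ are finitely generated, $T_i=M_i/IM_i$ is finite, $\Sigma^c_{M_1}=\hat\Gamma$ and $\Sigma^c_{M_2}=h\hat\Gamma$. Both modules are tame, so the finitely generated groups $M_i\rtimes Q$ are finitely presented by Theorem~\ref{thm:BS}.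

The commutators of elements $q\in Q$ and $m\in M_i$ are the elements $(q-1)m$, which span $IM_i$, and $(M_i\rtimes Q)/IM_i=T_i\times Q$ is abelian. So $M_i\rtimes Q$ has commutator subgroup $IM_i$ and abelianization $T_i\times\mathbb Z^3$; the finiteness of $T_i$ keeps the rank at $3$. The groups $T_1$ and $T_2$ need not be isomorphic, so we add the missing factor on each side:
\[
G_1=(M_1\rtimes Q)\times T_2,\qquad G_2=(M_2\rtimes Q)\times T_1,\qquad A=\mathbb Z^3\oplus T_1\oplus T_2 .
\]
The groups $G_i$ are finitely presented and metabelian, with $N_i=[G_i,G_i]=IM_i$ and $(G_i)_{ab}\cong A$.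

Let $\phi_1((m,q),t_2)=(q,\,m+IM_1,\,t_2)$ and $\phi_2((m,q),t_1)=(q,\,t_1,\,m+IM_2)$. An element of $G_i$ acts on $N_i$ by conjugation through its component $q$, so $A$ acts on $N_i$ through the projection $A\to\mathbb Z^3$. By Lemma~\ref{lem:facts}(d), $\Sigma^c_i=\Sigma^c_{IM_i}(Q)$, and by parts (b) and (c) this equals $\Sigma^c_{M_i}(Q)$. Thus $\Sigma^c_1=\hat\Gamma$ and $\Sigma^c_2=h\hat\Gamma$. For every $g\in GL_3(\mathbb Z)$ we have $g\Sigma^c_2\cap\Sigma^c_1\supseteq gh\Gamma\cap\Gamma\neq\emptyset$. So \eqref{eq:move} fails, and by Proposition~\ref{prop:reduction} no pair of surjections $G_i\to A$ has a finitely presented fiber product.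
\end{proof}

\section{Torsion commutator subgroups}\label{sec:torsion}

The arc in Lemma~\ref{lem:block} survives because the relation $\rho(y)=\rho(x)+2$ cannot be solved for the constant term. Modulo an odd prime it can be, and Lemma~\ref{lem:cyclic}(a) removes every interior point of the arc; modulo $2$ it becomes $\rho(y)=\rho(x)$ and only the point $(1,1,0)$ of the arc can remain. This collapse is general. In characteristic $p$ the set $\Sigma^c$ lies in finitely many subspaces whose dimension is at most a transcendence degree, and tameness bounds that degree by $n/2$.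

Let $A=\mathbb Z^n\oplus T$ with $T$ finite and $n\ge1$, and let $q_1,\dots,q_n$ be the standard basis of $\mathbb Z^n$. Let $R=\mathbb ZA/\mathfrak p$, where $\mathfrak p$ is a prime ideal containing a prime number $p$, and let $d$ be the transcendence degree over $\mathbb F_p$ of the field of fractions of $R$.

\begin{lemma}\label{lem:subspaces}
The set $\Sigma^c_R$ lies in a finite union of linear subspaces of $\mathbb R^n$ of dimension at most $d$.
\end{lemma}

\begin{proof}
We may assume $d<n$. Let $x_j\in R$ be the image of $q_j$. For each subset $J\subseteq\{1,\dots,n\}$ with $d+1$ elements, the $x_j$ with $j\in J$ are algebraically dependent over $\mathbb F_p$. So there is a relation $\sum_{m\in E_J}c_mx^m=0$ in $R$, where $E_J$ is a nonempty finite set of vectors in $\mathbb Z^n$ supported on $J$, each $c_m\in\mathbb F_p$ is nonzero, and $x^m=\prod_jx_j^{m_j}$. Each $c_m$ is invertible in $\mathbb F_p$, so the relation can be solved for any $x^m$, with coefficients that lift to integers. This is where characteristic $p$ is used. By Lemma~\ref{lem:cyclic}(a), if $[\chi]\in\Sigma^c_R$, then for each $J$ the minimum of $\langle\chi,m\rangle$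 over $m\in E_J$ is attained at least twice, so $\langle\chi,\ell_J\rangle=0$ for some difference $\ell_J\neq0$ of two elements of $E_J$. Hence $\Sigma^c_R$ lies in the union of the subspaces $V=\{\chi:\langle\chi,\ell_J\rangle=0\text{ for all }J\}$, taken over the finitely many ways to choose one such $\ell_J$ for each $J$. The $n$ coordinate functions span the dual space of $V$. If $\dim V\ge d+1$, then some $d+1$ of them, indexed by a set $J$, are linearly independent on $V$. But $\langle\,\cdot\,,\ell_J\rangle$ is a nontrivial combination of these functions that vanishes on $V$. So $\dim V\le d$.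
\end{proof}

Without tameness $d$ can be as large as $n$, as for $R=\mathbb F_p[\mathbb Z^n]$. To use tameness we double the ring: $R\otimes R$ has dimension $2d$, and tameness makes it a finite module over the diagonal copy of $A$. We recall three facts on the Krull dimension $\dim$ of commutative rings. If $B_0\subseteq B$ and $B$ is a finitely generated $B_0$-module, then $\dim B=\dim B_0$. A quotient ring of $B$ has dimension at most $\dim B$. The polynomial ring and the Laurent polynomial ring in $k$ variables over a field have dimension $k$.

\begin{lemma}\label{lem:half}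
If $R$ is tame, then $2d\le n$.
\end{lemma}

\begin{proof}
Let $B=R\otimes_{\mathbb F_p}R$, a nonzero quotient ring of $\mathbb F_p[A\times A]$, and write $[a,b]_B$ for the image of $(a,b)\in A\times A$. By Noether normalization $R$ is a finitely generated module over a polynomial subring $R_0$, in $d$ variables because the field of fractions of $R$ is algebraic over that of $R_0$. Tensor products over a field preserve injections, so $B$ contains the polynomial ring $R_0\otimes R_0$ in $2d$ variables and is a finitely generated module over it. Thus $\dim B=2d$.

Let $B_0\subseteq B$ be the image of $\mathbb F_p[A]$ under $a\mapsto[a,a]_B$. Since $\mathbb F_p[A]$ is a finitely generated module over $\mathbb F_p[\mathbb Z^n]$, we have $\dim B_0\le n$. It remains to show that $B$ is a finitely generated $B_0$-module. For $(a,b)\in A\times A$ let $\delta(a,b)\in\mathbb Z^n$ be the image of $ab^{-1}$ in $A/T$; the homomorphism $\delta$ measures the distance from the diagonal.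

Let $\chi\in\mathbb R^n$ be a unit vector. By tameness and Lemma~\ref{lem:criterion} there is $\lambda\in\mathbb ZA$ with image $1$ in $R$ such that $\chi>0$ on $\mathrm{supp}\,\lambda$ or $-\chi>0$ on $\mathrm{supp}\,\lambda$. In the first case replace each $a\in \mathrm{supp}\,\lambda$ by $(a,1)$, in the second case by $(1,a)$. The result is an element $\mu_\chi\in\mathbb Z[A\times A]$ with image $1$ in $B$ and $\langle\chi,\delta(\cdot)\rangle>0$ on its support. The last condition is open in $\chi$, so finitely many elements $\mu_1,\dots,\mu_r$ serve for all unit vectors. The function $\chi\mapsto\max_j\min_{\mathrm{supp}\,\mu_j}\langle\chi,\delta(\cdot)\rangle$ is continuous and positive on the unit sphere, so it has a lower bound $\varepsilon>0$. Let $c$ bound $|\delta|$ on the supports of all $\mu_j$, and let $B'$ be the $\mathbb F_p$-span of the $[a,b]_B$ with $|\delta(a,b)|\le c^2/2\varepsilon$.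

We show that every $[a,b]_B$ lies in $B'$, by induction on the integer $|\xi|^2$, where $\xi=\delta(a,b)$. Let $|\xi|>c^2/2\varepsilon$ and choose $\mu_j$ with $\langle-\xi/|\xi|,\delta(\cdot)\rangle\ge\varepsilon$ on its support. Multiplying by the image $1$ of $\mu_j$ writes $[a,b]_B$ as a combination of elements $[aa',bb']_B$ with $(a',b')\in\mathrm{supp}\,\mu_j$. With $s=\delta(a',b')$ we have $\delta(aa',bb')=\xi+s$ and
\[
|\xi+s|^2=|\xi|^2+2\langle\xi,s\rangle+|s|^2\le|\xi|^2-2\varepsilon|\xi|+c^2<|\xi|^2 .
\]
So the induction applies, and $B=B'$. Since $T$ is finite, the condition $|\delta(a,b)|\le c^2/2\varepsilon$ leaves finitely many values for $ab^{-1}$, and $[a,b]_B=[b,b]_B\,[ab^{-1},1]_B$. Hence $B$ is generated over $B_0$ by finitely many elements $[a'',1]_B$, and $2d=\dim B=\dim B_0\le n$.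
\end{proof}

For $n=3$ the two lemmas give $d\le1$, so $\Sigma^c_R$ is a finite set of points and contains no arc. Subspaces of dimension at most $n/2$ meet trivially when in general position, and integer matrices suffice to reach general position.

\begin{lemma}\label{lem:generic}
Let $n\ge2$ and let $(V_1,W_1),\dots,(V_r,W_r)$ be pairs of nonzero subspaces of $\mathbb R^n$ with $\dim V_j+\dim W_j\le n$. There is $g\in SL_n(\mathbb Z)$ with $gW_j\cap V_j=0$ for all $j$.
\end{lemma}

\begin{proof}
Fix $j$. A complement of $V_j$ contains a subspace $W'$ with $\dim W'=\dim W_j$, and some $g'\in GL_n(\mathbb R)$ maps $W_j$ to $W'$. Take a basis of $\mathbb R^n$ whose first vectors span $W'$, and compose $g'$ with the map that multiplies the first basis vector by $(\det g')^{-1}$ and fixes the others. This gives $g_j\in SL_n(\mathbb R)$ with $g_jW_j\cap V_j=0$. For a matrix $g$, consider the matrix whose columns are a basis of $V_j$ and the images under $g$ of a basis of $W_j$. If its columns are independent, then $gW_j\cap V_j=0$, and at $g=g_j$ they are independent. So one of its minors of size $\dim V_j+\dim W_j$ is a polynomial $P_j$ in the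 entries of $g$ with $P_j(g_j)\ne0$, and $P_j(g)\neq0$ implies $gW_j\cap V_j=0$.

By Gaussian elimination each $g_j$ is a product of elementary matrices $E_{kl}(t)$, which have $1$ on the diagonal, $t$ in position $(k,l)$ with $k\ne l$, and $0$ elsewhere. Write the products for $g_1,\dots,g_r$ one after another and replace the entries $t$ by independent variables $t_1,\dots,t_m$. This gives a matrix $w(t_1,\dots,t_m)$ with polynomial entries that maps $\mathbb Z^m$ into $SL_n(\mathbb Z)$. It takes the value $g_j$ when the variables in the $j$th block take their original values and all others are $0$. So each $P_j\circ w$ is a nonzero polynomial, and so is their product. A nonzero real polynomial does not vanish on all of $\mathbb Z^m$, and at an integer point where the product is nonzero, $w$ gives the required $g$.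
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Theorem~\ref{thm:B} we may assume $n\ge3$. Fix surjections $\phi_i$ and let $N_i$ and $\Sigma^c_i$ be as in Section~\ref{sec:reduction}. The module $N_i$ is generated over $\mathbb ZA$ by finitely many elements of finite order, so it is killed by a positive integer $\nu$. A finitely generated module over a commutative Noetherian ring has a finite filtration whose factors are quotients of the ring by prime ideals. Each factor $R=\mathbb ZA/\mathfrak p$ of such a filtration of $N_i$ is killed by $\nu$, so $\nu\in\mathfrak p$ and $\mathfrak p$ contains a prime divisor of $\nu$. By Lemma~\ref{lem:facts}(b), $\Sigma^c_i$ is the union of the sets $\Sigma^c_R$ over the factors. Since $G_i$ is finitely presented, $\Sigma^c_i$ contains no antipodal pair, so each $R$ is tame. By Lemmas \ref{lem:subspaces} and \ref{lem:half}, $\Sigma^c_1$ and $\Sigma^c_2$ lie in finite unions of nonzero subspaces $V$ and $W$, respectively, of dimension at most $n/2$. Lemma~\ref{lem:generic}, applied to all pairs $(V,W)$, gives $g\in SL_n(\mathbb Z)$ with $gW\cap V=0$ for every pair. Then $g\Sigma^c_2\cap\Sigma^c_1=\emptyset$,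 and Proposition~\ref{prop:reduction} completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Bieri and Strebel, \emph{Valuations and finitely presented metabelian groups}, Proc. London Math. Soc. (3) 41 (1980) 439--464.

\bibitem{Groves}
J. R. J. Groves, \emph{Subdirect products of finitely presented metabelian groups}, arXiv:1106.2365 (2011).

\end{thebibliography}
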